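
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Permutation matchings and involution matchings\\ of finite regular semigroups}


\begin{abstract}
A permutation matching of a regular semigroup $S$ is a bijection of $S$ that sends every element to one of its inverses; an involution matching is a permutation matching of order at most two. We prove that every finite regular semigroup with a permutation matching has an involution matching, which answers a question of Higgins. The involution can be chosen to map $\mathcal H$-classes onto $\mathcal H$-classes, and its existence is characterized by a Hall-type inequality on the positions of the idempotents in each $\mathcal D$-class. The proof turns the problem into filling a table so that the numbers of occurrences of letters in rows form a symmetric matrix; symmetry is achieved by attaching an integer $a_i$ to each row $i$ and making the number of letters $j$ in row $i$ depend only on the sum $a_i+a_j$.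
\end{abstract}

\section{The question and the answer}

Let $S$ be a semigroup. An \emph{inverse} of $a\in S$ is an element $b$ with $aba=a$ and $bab=b$; the set of inverses of $a$ is denoted by $V(a)$, and $V(A)=\bigcup_{a\in A}V(a)$ for $A\subseteq S$. If $S$ is \emph{regular}, that is, if every $a$ satisfies $axa=a$ for some $x$, then $V(a)$ is never empty, since it contains $xax$. An element may have many inverses, and we ask how well a choice of one inverse for each element can behave. A \emph{permutation matching} of $S$ is a bijection $\phi:S\to S$ with $\phi(a)\in V(a)$ for all $a$. An \emph{involution matching} is a permutation matching with $\phi(\phi(a))=a$ for all $a$.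

Two familiar classes have involution matchings. In an inverse semigroup $V(a)=\{a^{-1}\}$, and $a\mapsto a^{-1}$ is an involution. In a completely regular semigroup, that is, a union of groups, one sends $a$ to its inverse in the maximal subgroup containing it. For finite $S$, a permutation matching exists if and only if $|A|\le|V(A)|$ for all $A\subseteq S$; this is Hall's theorem. Higgins \cite{Higgins} asks:
\begin{quote}
\emph{Does every finite regular semigroup with a permutation matching possess an involution matching?}
\end{quote}

The definition of an inverse is symmetric: $b\in V(a)$ if and only if $a\in V(b)$. So if a cycle $a_1\to a_2\to\dots\to a_{2k}\to a_1$ of a permutation matching has even length, we may instead swap $a_1$ with $a_2$, $a_3$ with $a_4$, and so on. The difficulty lies in odd cycles of length at least $3$. They do occur: in a rectangular band, where $xyx=x$ for all $x,y$, \emph{every} permutation is a permutation matching (though there the identity is one too). And symmetry of the relation alone does not suffice. If each of three points is related to the other two but not to itself, then a $3$-cycle respects the relation, but no involution does. A positive answer must therefore use how inverses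 are arranged in a semigroup. The answer is known to be positive when the finite semigroup $S$ is \emph{orthodox} (the idempotents form a subsemigroup) and, more generally, when $S$ is \emph{$E$-solid} (the subsemigroup generated by the idempotents is a union of groups). We show that it is positive always, and the arrangement that matters is a simple one.

Recall Green's relations: $a\,\mathcal R\,b$ if $aS^1=bS^1$, $a\,\mathcal L\,b$ if $S^1a=S^1b$, where $S^1$ is $S$ with an identity adjoined if necessary; $\mathcal H=\mathcal R\cap\mathcal L$; and $\mathcal D=\mathcal R\circ\mathcal L=\mathcal L\circ\mathcal R$ is the least equivalence containing both. The classes of $a$ are $R_a$, $L_a$, $H_a$, $D_a$. Let $E(S)$ be the set of idempotents.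

Let $D$ be a $\mathcal D$-class. Index its $\mathcal R$-classes as $R_i$ ($i\in I$) and its $\mathcal L$-classes as $L_\lambda$ ($\lambda\in\Lambda$), and let $H_{i\lambda}=R_i\cap L_\lambda$. We picture $D$ as a grid with rows $I$, columns $\Lambda$ and cells $(i,\lambda)$, the cell $(i,\lambda)$ holding the $\mathcal H$-class $H_{i\lambda}$. The \emph{pattern} of $D$ is the set of cells whose $\mathcal H$-class contains an idempotent,
\[
B=B_D=\{(i,\lambda)\in I\times\Lambda:\ H_{i\lambda}\cap E(S)\neq\varnothing\},
\]
and for $A\subseteq I$ we put $N(A)=\{\lambda:(i,\lambda)\in B\text{ for some }i\in A\}$.

\begin{theorem}\label{thm:main}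
Let $S$ be a regular semigroup all of whose $\mathcal D$-classes are finite (for example, a finite regular semigroup). The following are equivalent.
\begin{itemize}
\item[(a)] $S$ has a permutation matching.
\item[(b)] $S$ has an involution matching.
\item[(c)] $S$ has an involution matching that maps each $\mathcal H$-class onto an $\mathcal H$-class, and that restricts to group inversion on every $\mathcal H$-class mapped to itself (each such class being a group).
\item[(d)] For every $\mathcal D$-class and every $A\subseteq I$: $\ |I|\,|N(A)|\ge|A|\,|\Lambda|$.
\item[(e)] $|X|\le|V(X)|$ whenever $X$ is a union of $\mathcal R$-classes contained in a single $\mathcal D$-class.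
\end{itemize}
In particular, every finite regular semigroup with a permutation matching has an involution matching.
\end{theorem}

Condition (e) says that Hall's condition need only be tested on unions of $\mathcal R$-classes in one $\mathcal D$-class. Condition (d) says that any set of rows meets, through the idempotents, at least the same \emph{proportion} of the columns; it involves only the patterns $B_D$, not the maximal subgroups.

The implications (c)$\Rightarrow$(b)$\Rightarrow$(a)$\Rightarrow$(e)$\Rightarrow$(d) are short. The work is in (d)$\Rightarrow$(c). Section~\ref{sec:grid} reduces it to a question about cells of a grid, Section~\ref{sec:table} turns that into a question about tables of letters and works out a small example, and Section~\ref{sec:general} answers it in general. Section~\ref{sec:proof} assembles the proof.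

\section{Inverses on the grid}\label{sec:grid}

We use the following textbook facts (see \cite[\S 2.2 and Theorem 2.3.4]{Howie}). Every $H_{i\lambda}$ in a $\mathcal D$-class is nonempty, and all $\mathcal H$-classes of a $\mathcal D$-class have the same cardinality. An $\mathcal H$-class that contains an idempotent is a group, so it contains only one idempotent. The next lemma, also standard, locates the inverses of an element; we include its proof.

\begin{lemma}\label{lem:inverses}
Let $a,b$ be elements of a semigroup $S$.
\begin{itemize}
\item[(i)] If $b\in V(a)$, then $ab$ is an idempotent in $R_a\cap L_b$ and $ba$ is an idempotent in $R_b\cap L_a$. In particular $a\,\mathcal D\,b$.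
\item[(ii)] If $R_a\cap L_b$ and $R_b\cap L_a$ both contain idempotents, then $H_b$ contains an inverse of $a$.
\item[(iii)] No $\mathcal H$-class contains more than one inverse of $a$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) We have $(ab)(ab)=ab$; further $(ab)a=a$ gives $ab\,\mathcal R\,a$, and $b(ab)=b$ gives $ab\,\mathcal L\,b$. Exchange $a$ and $b$ for the other statement.

(ii) Let $e\in R_a\cap L_b$ and $f\in R_b\cap L_a$ be idempotents. Since $a\in eS^1$ and $a\in S^1f$, we have $ea=a=af$. Since $e\in aS^1$, we have $e=ax$ for some $x\in S^1$. Put $b'=fxe$. Then $ab'=axe=e$, so $ab'a=a$ and $b'ab'=b'e=b'$. Thus $b'\in V(a)$. By (i), $b'a$ is an idempotent in $L_a=L_f$, so $f\in S^1b'a$ and hence $f\cdot b'a=f$; but $fb'=b'$, so $b'a=f$. From $b'a=f$ and $fb'=b'$ we get $b'\,\mathcal R\,f\,\mathcal R\,b$. From $ab'=e$ and $b'e=b'$ we get $b'\,\mathcal L\,e\,\mathcal L\,b$. So $b'\in H_b$.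

(iii) Let $b,c\in V(a)$ with $b\,\mathcal H\,c$. By (i), $ab$ and $ac$ are idempotents in the same $\mathcal H$-class $R_a\cap L_b$, so $ab=ac$. Likewise $ba=ca$. Hence $b=bab=bac=cac=c$.
\end{proof}

Call cells $(i,\lambda)$ and $(j,\mu)$ of a $\mathcal D$-class \emph{mates} if
\begin{equation}\label{eq:mates}
(i,\mu)\in B\quad\text{and}\quad(j,\lambda)\in B .
\end{equation}
So two cells are mates when the other two corners of the rectangle that they span belong to the pattern; a cell is its own mate if and only if it belongs to $B$. Being mates is a symmetric relation. Lemma~\ref{lem:inverses} says: \emph{if $(i,\lambda)$ and $(j,\mu)$ are mates, each $a\in H_{i\lambda}$ has exactly one inverse in $H_{j\mu}$; otherwise it has none.} Hence it is enough to pair off cells.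

\begin{lemma}\label{lem:lift}
Let $D$ be a $\mathcal D$-class of a semigroup, and let $\psi:I\times\Lambda\to I\times\Lambda$ satisfy $\psi^2=\mathrm{id}$ and send every cell to a mate. For $a\in H_{i\lambda}$ let $\phi(a)$ be the unique inverse of $a$ in the $\mathcal H$-class of the cell $\psi(i,\lambda)$. Then $\phi:D\to D$ satisfies $\phi(\phi(a))=a$ for all $a\in D$, maps each $\mathcal H$-class onto an $\mathcal H$-class, and is group inversion on each $\mathcal H$-class that it maps to itself, such a class being a group.
\end{lemma}

\begin{proof}
Let $a\in H_{i\lambda}$ and $\psi(i,\lambda)=(j,\mu)$. Since $\psi(j,\mu)=(i,\lambda)$, the element $\phi(\phi(a))$ is the unique inverse of $\phi(a)$ in $H_{i\lambda}$. But $a$ is an inverse of $\phi(a)$ and lies in $H_{i\lambda}$, so $\phi(\phi(a))=a$. As $\phi$ maps $H_{i\lambda}$ into $H_{j\mu}$ and $H_{j\mu}$ into $H_{i\lambda}$, it maps each onto the other. If $(j,\mu)=(i,\lambda)$, then the cell is its own mate, so $(i,\lambda)\in B$ and $H_{i\lambda}$ is a group. The group inverse of $a$ is an inverse of $a$ in $H_{i\lambda}$, so it is $\phi(a)$ by uniqueness.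
\end{proof}

\begin{example}\label{ex:SB}
Any finite pattern without empty rows or columns occurs. Let $I,\Lambda$ be finite nonempty sets, and let $B\subseteq I\times\Lambda$ meet every row and every column. On $(I\times\Lambda)\cup\{0\}$ let $0$ be a zero and put
\[
(i,\lambda)(j,\mu)=\begin{cases}(i,\mu)&\text{if }(j,\lambda)\in B,\\ 0&\text{otherwise.}\end{cases}
\]
Either bracketing of $(i,\lambda)(j,\mu)(k,\nu)$ gives $(i,\nu)$ if $(j,\lambda),(k,\mu)\in B$, and $0$ otherwise; so this is a semigroup. Here $(i,\lambda)(j,\mu)(i,\lambda)=(i,\lambda)$ if and only if $(j,\lambda),(i,\mu)\in B$, and $(j,\mu)(i,\lambda)(j,\mu)=(j,\mu)$ under the same condition. Hence $V((i,\lambda))$ is exactly the set of mates of $(i,\lambda)$, and it is nonempty because $B$ meets row $i$ and column $\lambda$. Row $i$ is an $\mathcal R$-class: $(i,\lambda)(j,\mu)=(i,\mu)$ for any $j$ with $(j,\lambda)\in B$, and no nonzero product starting with $(i,\lambda)$ leaves row $i$. Dually the columns are $\mathcal L$-classes. So the nonzero elements form one $\mathcal D$-class, and its idempotents are the elements of $B$. Since $V(0)=\{0\}$, in this semigroup the question about elements \emph{is} the question about cells.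

For instance, let $I=\{1,2,3\}$, $\Lambda=\{p,q\}$ and let the pattern be $\{(1,p),(2,p),(3,p),(3,q)\}$. The only mate of $(1,q)$ is $(3,p)$, and the only mate of $(2,q)$ is $(3,p)$, so there is no permutation matching. Condition (d) detects this: for $A=\{1,2\}$ we have $N(A)=\{p\}$ and $|I|\,|N(A)|=3<4=|A|\,|\Lambda|$.
\end{example}

\section{Tables of letters, and a small example}\label{sec:table}

From here to the end of Section~\ref{sec:general}, $I$ and $\Lambda$ are finite nonempty sets, $m=|I|$, $n=|\Lambda|$, and $B\subseteq I\times\Lambda$; the terms $N(A)$ and \emph{mates} refer to this $B$. We seek an involution sending every cell to a mate. The idea is to record, in each cell $(i,\lambda)$, only the row $j$ of its partner. The condition $(j,\lambda)\in B$ then concerns this cell alone, and the other condition in \eqref{eq:mates} is the same condition for the partner. All that remains is a counting condition for partners to exist.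

A \emph{table} is a map $\tau:I\times\Lambda\to I$ with
\[
(\tau(i,\lambda),\lambda)\in B\qquad\text{for all }(i,\lambda).
\]
We think of $\tau$ as writing in each cell a letter from $I$ that is allowed in that column. Let
\[
S(i,j)=\{(i,\lambda):\tau(i,\lambda)=j\},\qquad s(i,j)=|S(i,j)| ,
\]
so that $s(i,j)$ is the number of letters $j$ in row $i$. Call the table \emph{symmetric} if $s(i,j)=s(j,i)$ for all $i,j$.

\begin{lemma}\label{lem:table}
There is a map $\psi$ on $I\times\Lambda$ with $\psi^2=\mathrm{id}$ that sends every cell to a mate if and only if there is a symmetric table.
\end{lemma}

\begin{proof}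
Given a symmetric table, let $\psi$ be the identity on each $S(i,i)$; for each unordered pair $\{i,j\}$ with $i\ne j$ choose a bijection $S(i,j)\to S(j,i)$, and let $\psi$ act as this bijection on $S(i,j)$ and as its inverse on $S(j,i)$. Since the sets $S(i,j)$ partition $I\times\Lambda$, this defines $\psi$, and $\psi^2=\mathrm{id}$. Suppose $\psi(i,\lambda)=(j,\mu)$. Then $(i,\lambda)\in S(i,j)$ and $(j,\mu)\in S(j,i)$, that is, $\tau(i,\lambda)=j$ and $\tau(j,\mu)=i$. By the definition of a table, $(j,\lambda)\in B$ and $(i,\mu)\in B$.

Conversely, given $\psi$, let $\tau(i,\lambda)$ be the first coordinate of $\psi(i,\lambda)$. This is a table by \eqref{eq:mates}. Since $\psi^2=\mathrm{id}$, the map $\psi$ sends $S(i,j)$ injectively into $S(j,i)$ for all $i,j$, so $s(i,j)\le s(j,i)\le s(i,j)$.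
\end{proof}

\paragraph{What a symmetric table must look like.}
Each row of the table has $n$ cells, so $\sum_j s(i,j)=n$ for each $i$. If $s$ is symmetric, then also $\sum_i s(i,j)=n$: every letter is used $n$ times in all. Let $f(j,\lambda)$ be the number of times letter $j$ occurs in column $\lambda$. Then $f$ is a nonnegative integer function that vanishes outside $B$ and satisfies
\begin{equation}\label{eq:sums}
\sum_{\lambda}f(j,\lambda)=n\quad(j\in I),\qquad \sum_{j}f(j,\lambda)=m\quad(\lambda\in\Lambda).
\end{equation}
We will see in Lemma~\ref{lem:weights} that the inequality in (d) provides such an $f$. If we let $f$ prescribe the contents of every column, the problem is how to order the columns so that the counts $s(i,j)$ become symmetric.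

\paragraph{Easy cases.}
Suppose that (d) holds, that is, $m\,|N(A)|\ge n\,|A|$ for all $A\subseteq I$. If $n=qm$ for an integer $q$, then $|N(A)|\ge q|A|$ for all $A$. Hall's theorem, applied with $q$ copies of each letter, gives a map $g:\Lambda\to I$ with $(g(\lambda),\lambda)\in B$ that takes every value exactly $q$ times. Fill column $\lambda$ entirely with the letter $g(\lambda)$. All rows are equal and $s(i,j)=q$ for all $i,j$. If $m=2$, say $I=\{1,2\}$, then any $f$ as above will do, with the columns in any order: symmetry is automatic once each letter is used $n$ times, since then $s(1,1)+s(1,2)=n=s(1,1)+s(2,1)$.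

The relation of being mates is unaffected by exchanging rows and columns, and so is (d), as Remark~\ref{rem:dual} shows. Hence the cases $n\mid m$ and $n=2$ are equally easy, with letters taken from $\Lambda$ instead of $I$. The smallest sizes not covered are $3\times4$ and $4\times3$. However, the effect of the order of the columns, and the way to choose it, can already be seen in size $3\times2$ if we keep the letters in $I$.

\begin{example}\label{ex:32}
Let $I=\{1,2,3\}$, $\Lambda=\{p,q\}$ and $B=\{(1,p),(2,p),(2,q),(3,q)\}$. Every row meets a column and any two rows meet both columns, so (d) holds. Here \eqref{eq:sums} forces $f(1,p)=2$, $f(2,p)=f(2,q)=1$, $f(3,q)=2$: column $p$ receives the letters $1,1,2$ and column $q$ the letters $2,3,3$. Not every order will do. With rows $(1,3)$, $(1,2)$, $(2,3)$ the columns have the right contents, but $s(1,3)=1$ and $s(3,1)=0$.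

A good order can be read off as follows. Put the six letters with their columns on a line, at positions $0,\dots,5$, so that each column and each letter occupies consecutive positions:
\[
\begin{array}{r|cccccc}
\text{position}&0&1&2&3&4&5\\ \hline
\text{column}&p&p&p&q&q&q\\
\text{letter}&1&1&2&2&3&3
\end{array}
\]
Each column occupies $m=3$ consecutive positions, so for each residue $t$ modulo $3$ it has exactly one position congruent to $t$. Reading off the letters found there, we obtain the \emph{slice} at height $t$, with one letter for $p$ and one for $q$:
\[
t=0:\ (1,2),\qquad t=1:\ (1,3),\qquad t=2:\ (2,3).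
\]
The letters $1,2,3$ occupy intervals starting at $a_1=0$, $a_2=2$, $a_3=4$. So the number of letters $j$ in the slice at height $t$ is the number of integers congruent to $t$ modulo $3$ in $\{a_j,a_j+1\}$, and this depends only on $t-a_j$ modulo $3$. Now use as row $i$ the slice at height $t=-a_i$. Then the number $s(i,j)$ depends only on $-a_i-a_j$, and it is symmetric! Here $-a_i\equiv0,1,2$ for $i=1,2,3$, so the table is
\[
\begin{array}{c|cc}
&p&q\\ \hline
1&1&2\\
2&1&3\\
3&2&3
\end{array}
\]
The involution of Lemma~\ref{lem:table} fixes $(1,p)$ and $(3,q)$ and swaps $(1,q)\leftrightarrow(2,p)$ and $(2,q)\leftrightarrow(3,p)$. Indeed the other corners of the two rectangles are $(1,p),(2,q)$ and $(2,p),(3,q)$, all in $B$.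
\end{example}

\section{Symmetric tables in general}\label{sec:general}

\begin{proposition}\label{prop:core}
Suppose $m\,|N(A)|\ge n\,|A|$ for all $A\subseteq I$. Then there is a symmetric table. Consequently there is $\psi:I\times\Lambda\to I\times\Lambda$ with $\psi^2=\mathrm{id}$ that sends every cell to a mate.
\end{proposition}

The example suggests the plan: find $f$, label the letters to be distributed by integers so that each column and each letter occupies an interval, and take slices. The intervals of length $m$ for the columns make the slices well defined; those of length $n$ for the letters make the number of letters $j$ in a slice depend only on its height relative to $a_j$.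

In the example the cells with $f>0$, seen as edges between rows and columns, form the path $1,p,2,q,3$, and we labeled along the path. In general they form some bipartite graph. Labeling outward from a vertex works as long as each new vertex meets the labeled part in only one edge. Going around a cycle, however, the closing edge would have to fit two intervals at once. The next lemma removes the cycles.

\begin{lemma}\label{lem:weights}
Under the hypothesis of Proposition~\ref{prop:core} there is $f:I\times\Lambda\to\mathbb Z_{\ge0}$, zero outside $B$, that satisfies \eqref{eq:sums} and is such that the bipartite graph $T$ on the disjoint union $I\sqcup\Lambda$ with edge set $\{(i,\lambda):f(i,\lambda)>0\}$ is a forest.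
\end{lemma}

\begin{proof}
Replace each $i\in I$ by $n$ copies and each $\lambda\in\Lambda$ by $m$ copies, and join a copy of $i$ to a copy of $\lambda$ if and only if $(i,\lambda)\in B$. Let $Y$ be a set of copies of elements of $I$, with underlying set $A$. Then $|Y|\le n|A|$, and the neighbors of $Y$ are all $m$ copies of each element of $N(A)$; so there are $m|N(A)|\ge n|A|\ge|Y|$ of them. Hall's theorem says that a finite bipartite graph in which every set $Y$ of vertices on one side has at least $|Y|$ neighbors has a matching covering that side. Hence there is a matching covering all copies of elements of $I$. It is perfect, since both sides have $mn$ vertices. Let $f(i,\lambda)$ be the number of its edges between copies of $i$ and copies of $\lambda$. Then $f$ is zero outside $B$. Each of the $n$ copies of $i$ and each of the $m$ copies of $\lambda$ lies on one edge of the matching, which gives \eqref{eq:sums}.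

Among all $f:I\times\Lambda\to\mathbb Z_{\ge0}$ that vanish outside $B$ and satisfy \eqref{eq:sums}, choose one with the fewest nonzero values. Suppose $T$ contained a cycle. It has even length, as $T$ is bipartite; color its edges alternately red and blue. Let $\varepsilon>0$ be the least value of $f$ on a red edge. Subtract $\varepsilon$ from $f$ on the red edges and add $\varepsilon$ on the blue edges. Each vertex of the cycle lies on one red and one blue edge of it, so the sums \eqref{eq:sums} are preserved. The values stay nonnegative integers, no new nonzero values appear, and some red value becomes $0$. This contradicts the choice of $f$. So $T$ is a forest.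
\end{proof}

Fix such an $f$, and let
\[
E=\{(i,\lambda,k):1\le k\le f(i,\lambda)\},
\]
the set of \emph{copies} of edges of $T$: the edge $(i,\lambda)$ has $f(i,\lambda)$ copies. Let $E_i$ be the set of copies with first coordinate $i$ and $F_\lambda$ the set of copies with second coordinate $\lambda$. By \eqref{eq:sums}, $|E_i|=n$ and $|F_\lambda|=m$.

\begin{lemma}\label{lem:labels}
There is a map $x:E\to\mathbb Z$ that maps each $E_i$ bijectively onto a set $\{a_i,a_i+1,\dots,a_i+n-1\}$ of $n$ consecutive integers and each $F_\lambda$ bijectively onto a set of $m$ consecutive integers.
\end{lemma}

\begin{proof}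
Distinct components of $T$ share no vertex, so we may treat each component separately. Order the vertices of the component as $v_1,v_2,\dots$ by nondecreasing distance from a chosen vertex $v_1$. Since the component is a tree, every $v_s$ with $s>1$ is adjacent to exactly one earlier vertex. Let $w(v)=n$ for $v\in I$ and $w(v)=m$ for $v\in\Lambda$, so that exactly $w(v)$ copies belong to edges at $v$; we call them the copies at $v$. We go through $v_1,v_2,\dots$ in order, and at step $s$ label all copies at $v_s$ that have no label yet, so that the following holds after the step:
\begin{center}
\emph{the copies at $v_s$ carry $w(v_s)$ consecutive integers, each once, and the copies of each single edge at $v_s$ carry consecutive integers.}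
\end{center}
At $v_1$ take its edges one after another and label their copies $0,1,\dots,w(v_1)-1$.

Let $s>1$, and let $v_r$ be the earlier neighbor of $v_s$. A copy receives its label when the earlier endpoint of its edge is treated. So before step $s$ the labeled copies at $v_s$ are exactly those of the edge between $v_r$ and $v_s$. By the displayed property at $v_r$ they carry consecutive integers $c,c+1,\dots,c+p-1$, each once, where $p\le w(v_s)$ is their number. Take the other edges at $v_s$ one after another and label their copies $c+p,c+p+1,\dots,c+w(v_s)-1$. The displayed property now holds at $v_s$. When all vertices have been treated, every copy is labeled and the property holds at every vertex; this is the lemma.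
\end{proof}

Labels may coincide for copies that share no vertex. This does no harm, because labels need to be distinct only within one column or within one letter.

\begin{proof}[Proof of Proposition~\ref{prop:core}]
Take $f$ and $x$ as in Lemmas~\ref{lem:weights} and~\ref{lem:labels}. Let $t\in\mathbb Z$ and $\lambda\in\Lambda$. The labels in $F_\lambda$ are $m$ consecutive integers, each used once, so exactly one copy in $F_\lambda$ has label congruent to $t$ modulo $m$. Let $\beta_t(\lambda)\in I$ be its first coordinate; since $f$ vanishes outside $B$,
\begin{equation}\label{eq:inB}
(\beta_t(\lambda),\lambda)\in B .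
\end{equation}
The map $\beta_t:\Lambda\to I$ is the slice at height $t$. Next we count how often it takes the value $j$. Consider the copies in $E_j$ with label congruent to $t$ modulo $m$. If $\beta_t(\lambda)=j$, the copy selected in $F_\lambda$ is one of them. Conversely, such a copy lies in $F_\lambda$ for a unique $\lambda$, and it is then the copy selected in $F_\lambda$, so $\beta_t(\lambda)=j$. Hence $\lambda\mapsto(\text{copy selected in }F_\lambda)$ is a bijection from $\{\lambda:\beta_t(\lambda)=j\}$ onto the set of these copies. As $x$ maps $E_j$ bijectively onto $\{a_j,\dots,a_j+n-1\}$,
\[
|\{\lambda:\beta_t(\lambda)=j\}|=\#\{y\in\mathbb Z:\ a_j\le y<a_j+n,\ y\equiv t\ (\mathrm{mod}\ m)\}=c(t-a_j),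
\]
where $c(z)=\#\{y\in\mathbb Z:\ 0\le y<n,\ y\equiv z\ (\mathrm{mod}\ m)\}$.

Now let row $i$ be the slice at height $-a_i$: put $\tau(i,\lambda)=\beta_{-a_i}(\lambda)$. By \eqref{eq:inB} this is a table, and
\[
s(i,j)=|\{\lambda:\beta_{-a_i}(\lambda)=j\}|=c(-a_i-a_j)=s(j,i).
\]
So $\tau$ is symmetric, and Lemma~\ref{lem:table} gives $\psi$.
\end{proof}

\section{Proof of the theorem}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The implications (c)$\Rightarrow$(b)$\Rightarrow$(a) are immediate from the definitions.

\medskip\noindent
\textbf{(a)$\Rightarrow$(e).} A permutation matching maps $X$ injectively into $V(X)$, so $|X|\le|V(X)|$.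

\medskip\noindent
\textbf{(e)$\Rightarrow$(d).} Let $D$ be a $\mathcal D$-class, $m=|I|$, $n=|\Lambda|$, and let $h$ be the common size of its $\mathcal H$-classes. For $A\subseteq I$ let $X=\bigcup_{i\in A}R_i$; then $|X|=|A|\,nh$. Let $a\in R_i$ with $i\in A$, and let $b\in V(a)$. By Lemma~\ref{lem:inverses}(i), $b\in D$, say $b\in L_\mu$, and $ab$ is an idempotent in $R_i\cap L_\mu$; so $\mu\in N(A)$. Hence $V(X)\subseteq\bigcup_{\mu\in N(A)}L_\mu$, and $|V(X)|\le|N(A)|\,mh$. By (e), $|A|\,nh\le|N(A)|\,mh$. Since $h$ is finite and positive, (d) follows.

\medskip\noindent
\textbf{(d)$\Rightarrow$(c).} It suffices to construct the matching on each $\mathcal D$-class $D$ separately. The sets $I$ and $\Lambda$ are finite because $D$ is. By (d), Proposition~\ref{prop:core} applies to the pattern $B_D$ and gives a map $\psi$ with $\psi^2=\mathrm{id}$ that sends every cell to a mate. By Lemma~\ref{lem:lift}, $\psi$ lifts to an involution of $D$ that sends each element to an inverse and has the properties required in (c). The union of these involutions over all $\mathcal D$-classes is the desired matching of $S$.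
\end{proof}

\begin{remark}\label{rem:finite}
The implications (d)$\Rightarrow$(c)$\Rightarrow$(b)$\Rightarrow$(a) use only that each $\mathcal D$-class has finitely many $\mathcal R$-classes and finitely many $\mathcal L$-classes; the $\mathcal H$-classes may be infinite there. Finiteness of the $\mathcal D$-classes themselves is used only on the way from (a) through (e) to (d), where one divides by $h$.
\end{remark}

\begin{remark}\label{rem:dual}
Conditions (d) and (e) may be replaced by their $\mathcal L$-class versions, since (a) is self-dual. For (d) this is also seen directly, for any finite nonempty $I,\Lambda$ and any $B\subseteq I\times\Lambda$, with $m=|I|$ and $n=|\Lambda|$. For $C\subseteq\Lambda$ let $N'(C)=\{i:(i,\lambda)\in B\text{ for some }\lambda\in C\}$ and put $A=I\setminus N'(C)$. Then $N(A)\subseteq\Lambda\setminus C$, so (d) gives $m(n-|C|)\ge m\,|N(A)|\ge n\,|A|=n(m-|N'(C)|)$, that is, $n\,|N'(C)|\ge m\,|C|$. The same argument with rows and columns exchanged gives the converse.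
\end{remark}

\begin{thebibliography}{9}
\bibitem{Higgins} Peter M. Higgins, \emph{Finite regular semigroups with permutations that map elements to inverses}, arXiv:2309.14170 (2023).
\bibitem{Howie} Howie, \emph{Fundamentals of Semigroup Theory}.
\end{thebibliography}

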